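# Coclass trees of contracted semigroup algebras, and the odd roots of $2$

## 1. Nilpotent semigroups, contracted algebras and the coclass graph

All algebras are associative and finite dimensional over a field $K$; they need not have a unit. We write $[\,\cdot\,]$ for the number $1$ if the enclosed statement holds and $0$ otherwise, and we use the convention $x^\infty:=0$.

**Definition (class and coclass).** A semigroup with zero, or an algebra, $O$ is *nilpotent* if for some integer $c$ every product of $c+1$ elements of $O$ is zero. The least such $c$ is the *class* $cl(O)$; it is the length of the series $O>O^2>\dots>O^c>O^{c+1}=\{0\}$. If $O$ is a finite nilpotent semigroup with $n$ non-zero elements, or a nilpotent algebra of dimension $n$, its *coclass* is $cc(O)=n-cl(O)$.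

*Example.* Let $S=\{x,x^2,x^3,f,0\}$ with $x^4=0$, $xf=fx=0$, $f^2=x^3$. Every triple product containing $f$ is $0$ in both bracketings, so $S$ is a semigroup. Here $S^2=\{x^2,x^3,0\}$, $S^3=\{x^3,0\}$, $S^4=\{0\}$, so the class is $3$ and the coclass is $4-3=1$.

**Definition (contracted semigroup algebra).** If $S$ has a zero element $z$, the line $U$ spanned by $z$ is an ideal of the semigroup algebra $K[S]$, and $K_0[S]=K[S]/U$.

So $K_0[S]$ has the non-zero elements of $S$ as a basis and multiplies them as $S$ does, with the zero of $S$ read as $0$. In the example, $K_0[S]$ has basis $x,x^2,x^3,f$. In general $K_0[S]^j$ is spanned by $S^j$; hence $S$ and $K_0[S]$ have the same class and the same coclass.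

**Definition (layers).** Let $S$ be nilpotent of class $c$. For $1\le j\le c$ put $L_j=S^j\setminus S^{j+1}$.

If $S^j=S^{j+1}$ then $S^j=S^{j+1}=S^{j+2}=\dots=\{0\}$, which is impossible for $j\le c$. So all $L_j$ are non-empty. They partition the non-zero elements, so
$$\sum_{j=1}^{c}(|L_j|-1)=cc(S).$$
In the example, $L_1=\{x,f\}$, $L_2=\{x^2\}$, $L_3=\{x^3\}$.

**Definition (the graph).** Fix $r\in\mathbb N_0$ and $K$. The vertices of $\mathcal G_{r,K}$ are the isomorphism classes of nilpotent $K$-algebras $A$ of coclass $r$ with $A\cong K_0[S]$ for some finite nilpotent semigroup $S$. There is a directed edge $A\to B$ if $\dim B^{cl(B)}=1$ and $B/B^{cl(B)}\cong A$. The *label* of $A$ is the number of isomorphism types of finite nilpotent semigroups $S$ with $K_0[S]\cong A$.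

Along an edge $A\to B$ the class grows by $1$, and $A$, the *parent* of $B$, is determined by $B$.

*Example of an edge.* In the example above, put $B=K_0[S]$. Then $B^3=\langle x^3\rangle$, and $B/B^3$ has basis $x,x^2,f$ with $x\cdot x=x^2$ as the only non-zero product of basis elements. It is the parent of $B$ in $\mathcal G_{1,K}$.

*Example of a label greater than $1$.* Let $S_1=\{x,f,z,0\}$, where $x^2=z$ is the only non-zero product, and $S_2=\{x,f,z,0\}$ with $x^2=xf=fx=f^2=z$ and all other products $0$. Both have class $2$ and coclass $1$ (all triple products vanish), and they are not isomorphic, since $f^2=0$ in $S_1$ with $f\notin S_1^2$. In $K_0[S_2]$ put $t=f-x$. Then $xt=tx=0$ and $t^2=z-2z+z=0$, so $K_0[S_2]\cong K_0[S_1]$. The label of this vertex is at least $2$.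

It is known that $\mathcal G_{r,K}$ consists of finitely many rooted trees, the roots being the vertices without a parent.

**Definition (coclass trees).** An infinite path in a rooted tree is *maximal* if it starts at the root. For a vertex $A$ let $\mathcal T(A)$ be the subgraph of all paths starting at $A$; it is a tree with root $A$. It is a *coclass tree* if it contains a unique maximal infinite path. A coclass tree $\mathcal T(A)$ is *maximal* if $A$ is a root of $\mathcal G_{r,K}$ or the parent of $A$ lies on more than one maximal infinite path. We write $\overline{\mathcal T}$ for $\mathcal T$ with the labels removed. Graph isomorphisms are isomorphisms of directed graphs.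

*Example.* If a tree is a single infinite path $V_0\to V_1\to\cdots$, every $\mathcal T(V_j)$ is a coclass tree, but only $\mathcal T(V_0)$ is maximal.

**Definition (strong virtual periodicity).** Let $\mathcal T$ be a maximal coclass tree with maximal infinite path $A_1\to A_2\to\cdots$. It is *strongly virtually periodic* if there are positive integers $l,k$, a graph isomorphism $\mu:\overline{\mathcal T}(A_l)\to\overline{\mathcal T}(A_{l+k})$, and for every vertex $B$ in $\mathcal T(A_l)\setminus\mathcal T(A_{l+k})$ a rational polynomial $f_B$, such that the label of $\mu^i(B)$ equals $f_B(i)$ for all $i\ge0$.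

*Example.* A single infinite path with all labels $1$ is strongly virtually periodic: take $l=k=1$, $\mu$ the shift, and $f_{A_1}=1$.

## 2. The periodicity conjecture and three theorems

The problem comes from Andreas Distler and Bettina Eick, "Coclass theory for nilpotent semigroups via their associated algebras", arXiv:1208.4383 (2012). It asks to prove or disprove the following.

**Conjecture.** Let $r\in\mathbb N_0$ and let $K$ be an arbitrary field. Then every maximal coclass tree in $\mathcal G_{r,K}$ is strongly virtually periodic.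

In plain words: does each of these infinite trees repeat the same finite pattern after some point, with labels that grow polynomially?

The answer is no in general. Let
$$K_\flat=\mathbb Q(2^{1/p}:p\text{ an odd prime})\subset\mathbb R\qquad\text{(real roots)}.$$

**Theorem A.** Let $r\ge2$, $K=K_\flat$, and let $A_1$ be the null algebra of dimension $r+1$. Then $\mathcal T(A_1)$ is a maximal coclass tree of $\mathcal G_{r,K}$, and for no $l,k\ge1$ is there a graph isomorphism $\overline{\mathcal T}(A_l)\to\overline{\mathcal T}(A_{l+k})$.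

Here $A_1\to A_2\to\cdots$ is the maximal infinite path of $\mathcal T(A_1)$. So the conjecture fails for every $r\ge2$, already without labels.

**Theorem B.** For $r\in\{0,1\}$ the conjecture is true for every field $K$.

**Theorem C.** If $K$ is finite, or algebraically closed of characteristic $0$, the conjecture is true for every $r$.

For which remaining fields the conjecture holds when $r\ge2$ is not settled here.

## 3. A one-element layer forces a tail of powers; coclass $0$

This section gives the single structural fact about semigroups that everything uses: once a layer has one element (and is not the last), all later layers are powers of one element $x$.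

**Lemma 1.** Let $S$ be nilpotent of class $c$ and coclass $r$, with $|L_i|=1$ for some $i\le c-1$. Then there is $x\in S$ with $L_j=\{x^j\}$ for $i\le j\le c$. So $x,\dots,x^c$ are distinct and non-zero, $S^j=\{x^j,\dots,x^c,0\}$ for $i\le j\le c$, and exactly $r$ further non-zero elements exist. Such an $i\le r+1$ exists if $c\ge r+2$.

*Proof.* **Step 1 (tight sequences).** This step sets up a rewriting rule. Let $L_i=\{w\}$. Call $(z_1,\dots,z_j)$ tight if $z_1\cdots z_j\notin S^{j+1}$. A consecutive subproduct of length $h$ lies in $S^h$; if it were in $S^{h+1}$, the whole product would be in $S^{j+1}$. So it lies in $L_h$. Every element of $L_j$ is the product of a tight sequence of length $j$. Let $j\ge i+1$ and take a window $(z_k,\dots,z_{k+i})$ of length $i+1$ in a tight sequence. Its first $i$ letters and its last $i$ letters each have product $w$. Hence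
$$z_k\cdots z_{k+i}=z_kw=z_k\,(z_kz_{k+1}\cdots z_{k+i-1}),\qquad z_k\cdots z_{k+i}=wz_{k+i}=(z_{k+1}\cdots z_{k+i})\,z_{k+i}.$$
So we may replace the window by $(z_k,z_k,z_{k+1},\dots,z_{k+i-1})$ (first replacement) or by $(z_{k+1},\dots,z_{k+i},z_{k+i})$ (second replacement). The total product does not change, so the sequence stays tight.

**Step 2 (every element of a late layer is a power).** Let $j\ge i+1$ and start with a tight sequence of length $j$. The first replacement at $k=1$ turns the first window into $(z_1,z_1,z_2,\dots,z_i)$, then into $(z_1,z_1,z_1,z_2,\dots,z_{i-1})$, and after $i$ applications into $(z_1,\dots,z_1)$. Now the window at $k=2$ is $(z_1,\dots,z_1,z_{i+2})$, and one application makes it constant. Continue with $k=3,\dots,j-i$. All letters become $z_1$, so the product equals $z_1^j$.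

**Step 3 (one base for all powers).** Apply Step 2 with $j=c\ge i+1$: there is $x$ with $x^c\ne0$. The constant sequence of length $c$ is tight, so $x^j\in L_j$ for all $j\le c$, and $x^i=w$. Let $v\in L_j$ with $j\ge i+1$. By Step 2, $v=z^j$ where $(z,\dots,z)$ is tight, so $z^i\in L_i$, that is, $z^i=w=x^i$. Therefore $v=z^{j-i}x^i$, the product of the tight sequence $(z,\dots,z,x,\dots,x)$ with $i$ letters $x$ at the end. The second replacement turns the last window $(z,x,\dots,x)$ into $(x,\dots,x)$; repeating it from right to left gives $v=x^j$. So $L_j=\{x^j\}$ for $i\le j\le c$.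

**Step 4 (counting).** $S$ has $c+r$ non-zero elements, $c$ of which are $x,\dots,x^c$. If $c\ge r+2$, then $\sum_{j\le r+1}(|L_j|-1)\le r$ is a sum of $r+1$ non-negative integers, so $|L_i|=1$ for some $i\le r+1\le c-1$. $\square$

**Theorem B for $r=0$.** In coclass $0$ all $|L_j|=1$. For $c\ge2$, Lemma 1 with $i=1$ gives $S=\{x,\dots,x^c,0\}$; for $c=1$ we have $S=\{x,0\}$ with $x^2=0$, and for $c=0$ we have $S=\{0\}$. So there is one vertex of each class, with label $1$, and the graph is a single infinite path. Its only maximal coclass tree is the whole path, which is strongly virtually periodic by the example in Section 1. $\square$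

## 4. The tree of the null algebra

Let $K$ be any field and $r\ge1$. We now describe one tree completely.

**The path.** For $c\ge1$ let $A_c$ have basis $x,\dots,x^c,t_1,\dots,t_r$ with $x^ix^j=x^{i+j}$ (where $x^k=0$ for $k>c$), all products involving some $t_i$ being zero. It is the contracted algebra of the semigroup consisting of this basis and $0$, has class $c$ and coclass $r$, and $A_{c-1}\to A_c$ for $c\ge2$. The null algebra $A_1$ is a root of $\mathcal G_{r,K}$, since $\dim A_1^1=r+1\ne1$.

**The children.** For $c\ge3$, $\beta\in M_r(K)$ and $\gamma,\delta\in K^r$ let $B_c(\beta,\gamma,\delta)$ have the same basis and products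
$$x^ix^j=x^{i+j},\quad t_it_j=\beta_{ij}x^c,\quad xt_j=\gamma_jx^c,\quad t_jx=\delta_jx^c,\quad x^kt_j=t_jx^k=0\ (k\ge2).$$
It is associative. Indeed, a product of two basis elements involving some $t_i$ lies in $Kx^c$, and $x^c$ annihilates everything; and if the $t_i$ is multiplied by a product of two powers of $x$, that product is $x^k$ with $k\ge2$ (or $0$), so the result is $0$ as well. Hence every triple product of basis elements involving some $t_i$ is $0$ in both bracketings. Moreover $B_c^j=\langle x^j,\dots,x^c\rangle$ for $2\le j\le c$: this is clear for $j=2$, and passing from $j$ to $j+1$ uses $t_ix^k=0$ for $k\ge2$. So $B_c$ has class $c$, dimension $c+r$, and $B_c/B_c^c\cong A_{c-1}$. Put $D=\delta-\gamma$.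

Which $B_c(\beta,\gamma,\delta)$ are contracted semigroup algebras? Let $R_c$ be the set of triples $(\beta,\gamma,\delta)$ for which there is $e\in(\{1,\dots,c-2\}\cup\{\infty\})^r$ such that $\gamma_i,\delta_i\in\{0,1\}$, $\gamma_i=\delta_i=0$ if $e_i<\infty$, and, with $\kappa_{ij}=\beta_{ij}+[e_i=1]\gamma_j+[e_j=1]\delta_i$,
$$\kappa_{ij}=0\text{ if }e_i+e_j<c,\qquad \kappa_{ij}\in\{-1,0\}\text{ if }e_i+e_j=c,\qquad \kappa_{ij}\in\{0,1\}\text{ if }e_i+e_j>c.\tag{1}$$
There are finitely many choices of $(e,\gamma,\delta,\kappa)$ and these determine $\beta$, so $R_c$ is finite.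

*Example.* If all $e_i=\infty$, then (1) says that all entries of $\beta,\gamma,\delta$ are $0$ or $1$, and the basis itself together with $0$ is a semigroup.

**Lemma 2.** Let $c\ge3$. The vertices $B$ of $\mathcal G_{r,K}$ of class $c$ with $\dim B/B^2=r+1$ are exactly the $B_c(\rho)$, $\rho\in R_c$. All are children of $A_{c-1}$. More precisely, if $B=K_0[S]$ is such a vertex, then $S=\{x,\dots,x^c,f_1,\dots,f_r,0\}$ and $(e,\beta,\gamma,\delta)$ as in (1) exist with $f_i=t_i+x^{e_i}$; conversely all data as in (1) arise.

*Proof.* **Step 1 (from $S$ to data).** Here $|L_1|=\dim B/B^2=r+1$, and $\sum_j(|L_j|-1)=r$, so $|L_j|=1$ for $j\ge2$. Lemma 1 with $i=2\le c-1$ gives $S=\{x,\dots,x^c,f_1,\dots,f_r,0\}$ with $S^2=\{x^2,\dots,x^c,0\}$. Let $f=f_i$ and write $fx=x^a$, $xf=x^b$ with $a,b\in\{2,\dots,c+1\}$, where $x^{c+1}=0$. Computing $xfx$ in two ways, $x^{a+1}=x^{b+1}$. So either $a=b\le c-1$, and we put $e_i=a-1\in[1,c-2]$; or $a,b\ge c$, and we put $e_i=\infty$.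

Let $t_i=f_i-x^{e_i}$. If $e_i<\infty$, then $t_ix=xt_i=0$; if $e_i=\infty$, then $t_ix=f_ix$ and $xt_i=xf_i$ lie in $\{0,x^c\}$. So $t_ix=\delta_ix^c$ and $xt_i=\gamma_ix^c$ with $\gamma_i,\delta_i\in\{0,1\}$, both zero if $e_i<\infty$. Hence $x^kt_i=t_ix^k=0$ for $k\ge2$. Next, $t_it_j\in B^2=\langle x^2,\dots,x^c\rangle$ and $t_it_jx=\delta_jt_ix^c=0$; an element of $\langle x^2,\dots,x^c\rangle$ killed by $x$ is in $Kx^c$. So $t_it_j=\beta_{ij}x^c$ for some $\beta_{ij}\in K$, and $B=B_c(\beta,\gamma,\delta)$. Expanding,
$$f_if_j=(t_i+x^{e_i})(t_j+x^{e_j})=x^{e_i+e_j}+\kappa_{ij}x^c,$$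
because $t_ix^{e_j}=[e_j=1]\delta_ix^c$ and $x^{e_i}t_j=[e_i=1]\gamma_jx^c$. This element of $\langle x^2,\dots,x^c\rangle$ lies in $S$ if and only if it is $0$ or a power of $x$, which is exactly (1): for $e_i+e_j<c$ we need $\kappa_{ij}=0$; for $e_i+e_j=c$ the element is $(1+\kappa_{ij})x^c$; for $e_i+e_j>c$ it is $\kappa_{ij}x^c$.

**Step 2 (from data to $S$).** Given data as in (1), put $f_i=t_i+x^{e_i}$ in $B_c(\beta,\gamma,\delta)$. The non-zero elements of $\{x,\dots,x^c,f_1,\dots,f_r,0\}$ form a basis. The set is multiplicatively closed: $f_if_j$ is handled by (1); $xf_j$ is $\gamma_jx^c$ if $e_j=\infty$ and $x^{1+e_j}$ otherwise; $x^kf_j=x^{k+e_j}$ for $k\ge2$; and symmetrically on the right. So $B_c(\beta,\gamma,\delta)$ is the contracted algebra of this nilpotent semigroup. It is a child of $A_{c-1}$ by the computation of $B_c/B_c^c$ above. $\square$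

**The shape of $\mathcal T(A_1)$.** If $B$ has class $c\ge2$ and parent $P=B/B^c$, then $B^c\subseteq B^2$, so $P/P^2\cong B/B^2$. Hence every descendant $B\ne A_1$ of $A_1$ has class at least $2$ and $\dim B/B^2=r+1$. If such a $B$ of class $c\ge2$ has a child $C$, then $C\cong B_{c+1}(\rho)$ for some $\rho$ by Lemma 2, so $B\cong C/C^{c+1}\cong A_c$. So only the $A_c$ have children in $\mathcal T(A_1)$, and $A_1\to A_2\to\cdots$ is the only infinite path starting at $A_1$. As $A_1$ is a root, $\mathcal T(A_1)$ is a maximal coclass tree with this maximal infinite path. This holds for every $K$ and every $r\ge1$, and proves the first assertion of Theorem A. The tree is a ray with leaves attached. For $c\ge3$ the out-degree of $A_{c-1}$ is the finite number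
$$N(c)=|R_c/{\sim_c}|,\qquad \rho\sim_c\rho'\iff B_c(\rho)\cong B_c(\rho').$$

The next lemma turns isomorphism into matrix equations.

**Lemma 3.** Let $c\ge3$. Then $B_c(\beta',\gamma',\delta')\cong B_c(\beta,\gamma,\delta)$ if and only if there are $a\in K^*$, $P\in GL_r(K)$ with columns $p_1,\dots,p_r$, and $\tau\in K^r$ with
$$a^c\beta'=P^T\beta P,\qquad a^cD'_j=aD(p_j)+\beta(p_j,\tau)-\beta(\tau,p_j)\quad(1\le j\le r).\tag{2}$$

*Proof.* Let $T=\langle t_i\rangle\cong K^r$; view $\gamma,\delta,D$ as functionals and $\beta$ as a bilinear form on $T$.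

**Step 1 (a $c$-th power).** We show that $y=lx+p+h$ with $p\in T$ and $h\in\langle x^2,\dots,x^c\rangle$ satisfies $y^c=l^cx^c$. In $y^2$ the products $xp,px,p^2$ lie in $Kx^c\subseteq\langle x^3,\dots,x^c\rangle$, the products $ph,hp$ vanish, and $xh,hx,h^2\in\langle x^3,\dots,x^c\rangle$. So $y^2\in l^2x^2+\langle x^3,\dots,x^c\rangle$. If $y^k\in l^kx^k+\langle x^{k+1},\dots,x^c\rangle$ with $k\ge2$, then, since $p$ kills all these powers, $y^{k+1}=yy^k\in l^{k+1}x^{k+1}+\langle x^{k+2},\dots,x^c\rangle$. At $k=c$ this is the assertion.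

**Step 2 (from an isomorphism to (2)).** Let $\varphi:B_c(\rho')\to B_c(\rho)$ be an isomorphism. Since $t_j'^3=0$ and $c\ge3$, $t_j'^c=0$, so by Step 1 $\varphi(t'_j)=p_j+h_j$ with $p_j\in T$ and $h_j\in\langle x^2,\dots,x^c\rangle$. Let $\varphi(x)=ax+\sum_{k\ge2}a_kx^k+\tau$ with $\tau\in T$. By Step 1, $\varphi(x^c)=a^cx^c$, so $a\ne0$. On $B/B^2$ the map $\varphi$ is invertible and sends $t_j'$ to $p_j$ and $x$ to $ax+\tau$, so $P=(p_1,\dots,p_r)\in GL_r(K)$. Apply $\varphi$ to $xt'_j=\gamma'_jx^c$:
$$\gamma'_ja^cx^c=\varphi(x)\varphi(t'_j)=a\gamma(p_j)x^c+\beta(\tau,p_j)x^c+\Big(ax+\sum_{k\ge2}a_kx^k\Big)h_j .$$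
So the last summand lies in $Kx^c$. If the lowest power of $x$ in $h_j$ were $x^s$ with $s\le c-2$, the summand would have a non-zero $x^{s+1}$-coefficient; hence $h_j\in\langle x^{c-1},x^c\rangle$. With $h_j^*$ the $x^{c-1}$-coefficient of $h_j$, the summand is $ah_j^*x^c$, and
$$a^c\gamma'_j=a\gamma(p_j)+\beta(\tau,p_j)+ah_j^*.$$
In the same way, from $t'_jx=\delta'_jx^c$, $a^c\delta'_j=a\delta(p_j)+\beta(p_j,\tau)+ah_j^*$. Subtracting eliminates $h_j^*$ and gives the second part of (2). Finally $h_ih_j=0$ (as $2(c-1)>c$) and $p_ih_j=h_ip_j=0$ (as $c-1\ge2$), so $\varphi(t'_i)\varphi(t'_j)=\beta(p_i,p_j)x^c$. Comparing with $\varphi(\beta'_{ij}x^c)=a^c\beta'_{ij}x^c$ gives the first part.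

**Step 3 (from (2) to an isomorphism).** Define $h_j^*\in K$ by $a^c\gamma'_j=a\gamma(p_j)+\beta(\tau,p_j)+ah_j^*$. By (2) also $a^c\delta'_j=a\delta(p_j)+\beta(p_j,\tau)+ah_j^*$. Define a linear map by $\varphi(x^k)=(ax+\tau)^k$ for $1\le k\le c$ and $\varphi(t'_j)=p_j+h_j^*x^{c-1}$. We have $(ax+\tau)^2\in a^2x^2+Kx^c$, and $(ax+\tau)^k=a^kx^k$ for $k\ge3$. Multiplicativity on basis elements:

* $\varphi(x^i)\varphi(x^j)=(ax+\tau)^{i+j}$, which is $\varphi(x^{i+j})$ if $i+j\le c$, and $a^{i+j}x^{i+j}=0$ if $i+j>c$ (then $i+j\ge3$).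
* $\varphi(x)\varphi(t'_j)=\big(a\gamma(p_j)+\beta(\tau,p_j)+ah_j^*\big)x^c=\gamma'_ja^cx^c=\varphi(xt'_j)$, using $\tau x^{c-1}=0$ (as $c-1\ge2$). In the same way $\varphi(t'_j)\varphi(x)=\delta'_ja^cx^c=\varphi(t'_jx)$.
* For $k\ge2$, $\varphi(x^k)\in\langle x^2,\dots,x^c\rangle$ annihilates $T$ and $x^{c-1}$ on both sides, so $\varphi(x^k)\varphi(t'_j)=0=\varphi(t'_j)\varphi(x^k)$.
* $\varphi(t'_i)\varphi(t'_j)=\beta(p_i,p_j)x^c=a^c\beta'_{ij}x^c=\varphi(t'_it'_j)$.

So $\varphi$ is a homomorphism. Its image $U$ contains, modulo $B^2$ with $B=B_c(\rho)$, the elements $ax+\tau$ and $p_j$, so $U+B^2=B$. Multiplying out products of $j$ elements of $U+B^2$ gives $B^j\subseteq U+B^{j+1}$ for all $j$, hence $B\subseteq U+B^{c+1}=U$. So $\varphi$ is surjective, and bijective by dimensions. $\square$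

## 5. Coclass $1$ by hand

We prove Theorem B for $r=1$: list all semigroups, sort them by Lemma 3, and count.

**Step 1 (there is only one tree to look at).** Let $c=cl(S)\ge3$. If $|L_1|=1$, Lemma 1 with $i=1$ would give $S=\{x,\dots,x^c,0\}$, of coclass $0$. So $|L_1|=2=r+1$, and by Lemma 2 all vertices of class $c\ge3$ are the $B_c(\rho)$, $\rho\in R_c$, children of $A_{c-1}$. Hence a vertex of class $\ge2$ with a child is some $A_c$. The only vertex of class $1$ is the null algebra $A_1$ of dimension $2$. So every infinite path consists of algebras $A_c$, there is exactly one maximal infinite path, and the only maximal coclass tree is $\mathcal T(A_1)$.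

**Step 2 (semigroups correspond to data).** Let $c\ge5$. Here $\kappa=\beta$, because $e=1$ forces $\gamma=\delta=0$. By (1) the data $(e,\beta,\gamma,\delta)$ are:

* $e=\infty$ with $\beta,\gamma,\delta\in\{0,1\}$;
* finite $e\in[1,c-2]$ with $\gamma=\delta=0$ and: $\beta=0$ if $2e<c$; $\beta\in\{0,-1\}$ if $2e=c$; $\beta\in\{0,1\}$ if $2e>c$.

The data determine the multiplication table. Conversely, suppose $e\ne1$. Then $f^2\in S^3$: if $e\ge2$ is finite, $f^2$ is $x^{2e}+\beta x^c$ with $2e\ge4$, and if $e=\infty$, $f^2\in\{0,x^c\}$. So $f^c=f^2f^{c-2}\in S^{c+1}=\{0\}$, and $x$ is the only element of $L_1=\{x,f\}$ with non-zero $c$-th power. So $x$ and $f$ are determined by $S$; then $e,\gamma,\delta$ are read off from $fx,xf$, and $\beta$ from $f^2$. For $e=1$ there is a single datum, with $f^2=x^2=fx$, so $f^c=x^c\ne0$; this distinguishes it from all others. So isomorphism types of semigroups correspond bijectively to data.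

**Step 3 (isomorphism classes of algebras).** For $r=1$ the $\tau$-terms in (2) cancel, so $\rho\sim_c\rho'$ if and only if $a^c\beta'=P^2\beta$ and $a^cD'=aPD$ for some $a,P\in K^*$. Whether $\beta=0$ and whether $D=0$ are invariants. Given $\beta=0$ and $D,D'\ne0$, solve for $P$ with $a=1$. Passing from $(1,1)$ to $(1,-1)$ is done by $a=1$, $P=-1$. The value $\beta=-1$ arises only with finite $e=c/2$, so only for $c$ even and with $D=0$. For $c$ even, $(1,0)\sim_c(-1,0)$ means $-1=(P/a^{c/2})^2$ for some $a,P$, that is, $-1\in(K^*)^2$. Counting data gives the following.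

| class $(\beta,D)$ | label |
|---|---|
| $(0,0)$, i.e. $A_c$ | $2+(c-2)=c$ |
| $(0,\pm1)$ | $2$ |
| $(1,\pm1)$ | $2$ |
| $(1,0)$, $c$ odd | $2+\frac{c-3}2=\frac{c+1}2$ |
| $(1,0)$, $c$ even, $-1\notin(K^*)^2$ | $2+(\frac c2-2)=\frac c2$ |
| $(-1,0)$, $c$ even, $-1\notin(K^*)^2$ | $1$ |
| $(1,0)\sim_c(-1,0)$, $c$ even, $-1\in(K^*)^2$ | $\frac c2+1$ |

In the first row, $2$ counts $e=\infty$, $\beta=0$, $\gamma=\delta\in\{0,1\}$, and $c-2$ counts the finite $e$ with $\beta=0$. In the rows for $(1,0)$, $2$ counts $e=\infty$, $\beta=1$, $\gamma=\delta$, and the second summand counts the $e\le c-2$ with $2e>c$. As a check, for $c=5$ there are $8+1+1+2=12$ data and the labels add up to $5+2+2+3=12$; for $c=6$ there are $8+1+1+2+2=14$ data, and $6+2+2+3+1=14$, or $6+2+2+4=14$ if $-1$ is a square. In characteristic $2$ we have $-1=1$, a square, and the table remains correct.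

**Step 4 (periodicity).** Map each class in $\mathcal T(A_5)$ of algebra class $c\ge5$ to the class with the same name of algebra class $c+2$. The names that occur depend only on the parity of $c$, so this is a graph isomorphism $\mu:\overline{\mathcal T}(A_5)\to\overline{\mathcal T}(A_7)$. The labels of $\mu^i(B)$ are given by the table with $c$ replaced by $c+2i$, so they are polynomials of degree at most $1$ in $i$. So $l=5$, $k=2$ work, and Theorem B is proved. $\square$

## 6. From $a^c$ to $n$-th powers: the disproof for $r\ge2$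

Let $c\ge3$ be odd and put $n=c-2$. Working with odd $c$ makes the following substitution possible. In (2) put $P=a^{(c-1)/2}Q$ and replace $\tau$ by $a\tau$. The first equation becomes $a\beta'=Q^T\beta Q$. In the second, the right side becomes $a^{(c+1)/2}\big(D(q_j)+\beta(q_j,\tau)-\beta(\tau,q_j)\big)$, and $c-\frac{c+1}2=\frac{n+1}2$. So $\rho'\sim_c\rho$ if and only if there are $a\in K^*$, $Q\in GL_r(K)$ with columns $q_j$, and $\tau\in K^r$ with
$$a\beta'=Q^T\beta Q,\qquad a^{(n+1)/2}D'_j=D(q_j)+\beta(q_j,\tau)-\beta(\tau,q_j).\tag{3}$$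

**Step 1 ($R_c\subseteq R_{c'}$ for odd $3\le c<c'$).** This step compares the lists of candidates for different classes. Put $d=(c'-c)/2\ge1$ and let $e$ be as in (1) for $c$. Set $e'_i=e_i$ if $e_i\in\{1,\infty\}$, and $e_i'=e_i+d$ if $2\le e_i\le c-2$. Then $e'_i\le c'-2$ if finite, and $[e'_i=1]=[e_i=1]$, so the $\kappa_{ij}$ do not change. Also $e'_i+e'_j-c'$ has the same sign as $e_i+e_j-c$. This is clear if one of them is infinite. If both are finite and at least $2$, the two differences are equal. If $e_i=1$ and $2\le e_j\le c-2$, both are negative, as $1+e_j\le c-1$ and $1+e_j+d\le c-1+d<c'$. If $e_i=e_j=1$, they are $2-c<0$ and $2-c'<0$. So the same triple satisfies (1) for $c'$.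

**An attempt to prove periodicity.** The size of $R_c$ is bounded independently of $c$, since $\beta$ is determined by $\gamma,\delta,\kappa$ and the bits $[e_i=1]$. So by Step 1 the set $R_c$ is constant for all large odd $c$, and the number of children of $A_{c-1}$ for such $c$ depends only on which of finitely many pairs satisfy $\rho\sim_c\rho'$. In (2) the class enters only through $a^c$. If $K$ is finite, $a^c$ is periodic in $c$ and so is $\sim_c$. For $r=1$ the class entered only through its parity. One would like to argue in the same way for all $K$ and $r$.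

To see where this stops, look for an invariant of (2). Let $\beta,\beta'$ be symmetric and invertible, so that the $\tau$-terms vanish. With $D$ as a row vector, (2) says $\beta'=a^{-c}P^T\beta P$ and $D'=a^{1-c}DP$, hence
$$D'\beta'^{-1}D'^T=a^{1-c}DP\cdot a^{c}P^{-1}\beta^{-1}P^{-T}\cdot a^{1-c}P^TD^T=a^{2-c}\,D\beta^{-1}D^T .$$
So $D\beta^{-1}D^T$ is determined by the algebra up to $(c-2)$-th powers. For $r=1$ the only invertible $\beta$ that occurs with $D\ne0$ is $\beta=1$, and then $D^2/\beta=1$, so nothing is seen. For $r=2$ and $\beta=I_2$, the vectors $D=(1,1)$ and $D=(1,0)$ give $2$ and $1$, and they can be equivalent only if $2$ is a $(c-2)$-th power. This need not be periodic in $c$.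

**Step 2 (a pair that detects $n$-th powers).** Let $\operatorname{char}K\ne2$ and $r\ge2$, put $\beta_0=\operatorname{diag}(1,1,0,\dots,0)$ and
$$\rho_1=(\beta_0,0,(1,1,0,\dots,0)),\qquad \rho_2=(\beta_0,0,(1,0,\dots,0)).$$
Both lie in $R_c$ for every $c\ge3$ (all $e_i=\infty$). We claim that for odd $c\ge3$
$$\rho_1\sim_c\rho_2\iff 2\in(K^*)^n .$$
Since $\beta_0$ is symmetric, the $\tau$-terms in (3) vanish. Let $(a,Q)$ solve (3) with $(\beta,D)$ from $\rho_1$ and $(\beta',D')$ from $\rho_2$. Write $Q=\begin{pmatrix}Q_1&Q_2\\ *&*\end{pmatrix}$ with $Q_1$ of size $2\times2$. The upper left block of $Q^T\beta_0Q=a\beta_0$ is $Q_1^TQ_1=aI_2$. So $Q_1^{-1}=a^{-1}Q_1^T$ and $Q_1Q_1^T=aI_2$. The second part of (3) for $j=1,2$ says $a^{(n+1)/2}(1,0)=(1,1)Q_1$. Multiplying each side by its transpose,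
$$a^{n+1}=(1,1)Q_1Q_1^T(1,1)^T=2a,$$
so $a^n=2$. Conversely let $a^n=2$ and put $s=a^{(n+1)/2}$, so $s^2=a^{n+1}=2a$. Put $Q_1=\frac s2\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ and $Q=Q_1\oplus I_{r-2}$. Then $Q_1^TQ_1=\frac{s^2}2I_2=aI_2$, so $Q^T\beta_0Q=a\beta_0$; and $(1,1)Q_1=s(1,0)$, while $D(q_j)=0=D'_j$ for $j\ge3$. So (3) holds.

For instance, for $c=3$ ($n=1$) the two algebras are always isomorphic, and for $c=5$ exactly if $2$ is a cube in $K$.

**What this does not yet give.** Suppose $\{n:2\in(K^*)^n\}$ is badly behaved. A graph isomorphism of unlabelled trees need not match leaves with the same name, so it only sees the number $N(c)$. When $\rho_1,\rho_2$ separate, other pairs might become isomorphic, and the count could stay the same. The remedy is to compare only classes $c,c'$ with $n\mid n'$: then pairs can separate but never merge.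

**Step 3 (monotonicity of $\sim$ along divisibility).** Let $c<c'$ be odd with $n'=c'-2=nm$; so $m$ is odd. We show that if $\rho,\rho'\in R_c\cap R_{c'}$ and $\rho\sim_{c'}\rho'$, then $\rho\sim_c\rho'$. Let $(a',Q',\tau')$ solve (3) for $n'$, and put $a=a'^m$, $Q=a'^{(m-1)/2}Q'$, $\tau=\tau'$. Then $Q^T\beta Q=a'^{m-1}a'\beta'=a\beta'$, and the right side of the second equation becomes
$$a'^{(m-1)/2}\,a'^{(nm+1)/2}D'_j=a'^{m(n+1)/2}D'_j=a^{(n+1)/2}D'_j .$$

**Step 4 (a strict inequality).** If $3\le c<c'$ are odd, $n\mid n'$, $\operatorname{char}K\ne2$ and $2\in(K^*)^n\setminus(K^*)^{n'}$, then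
$$N(c')=|R_{c'}/{\sim_{c'}}|\ \ge\ |R_c/{\sim_{c'}}|\ >\ |R_c/{\sim_c}|=N(c).$$
The first inequality holds because $R_c\subseteq R_{c'}$ (Step 1). The second holds because on the finite set $R_c$ the relation $\sim_{c'}$ refines $\sim_c$ (Step 3) and separates $\rho_1,\rho_2$, whereas $\rho_1\sim_c\rho_2$ (Step 2).

**Step 5 (the field).** We need a field in which $2$ is an $n$-th power for suitable large $n$ but fails to be one for a multiple of $n$ in the same residue class modulo any given $k$. Over $\mathbb Q$ the number $2$ is an $n$-th power only for $n=1$, so this pair is of no use there. For $K_\flat$ we claim: for odd $n$, $2\in(K_\flat^*)^n$ if and only if $n$ is squarefree.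

Let $n=p_1\cdots p_s$ be squarefree with $2=y_i^{p_i}$, $y_i\in K_\flat$ (for $n=1$ nothing is needed). The integers $n/p_i$ have greatest common divisor $1$, so there are integers $u_i$ with $\sum u_in/p_i=1$. Then $2=\prod_i2^{u_in/p_i}=\big(\prod_iy_i^{u_i}\big)^n$.

Now let $p^2\mid n$ for a prime $p$ and suppose $2\in(K_\flat^*)^n$. Then $2=b^{p^2}$ with $b\in K_\flat\subset\mathbb R$. As $p$ is odd, $b$ is the real number $2^{1/p^2}$, and it has degree $p^2$ over $\mathbb Q$ by Eisenstein's criterion for $X^{p^2}-2$. But $b$ lies in some $\mathbb Q(2^{1/p_1},\dots,2^{1/p_s})=\mathbb Q(2^{1/M})$ with $M=p_1\cdots p_s$ squarefree, a field of degree $M$ over $\mathbb Q$. (Each $2^{1/p_i}$ is a power of $2^{1/M}$, and equality follows as in the previous paragraph.) So $p^2\mid M$, a contradiction.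

**Step 6 (conclusion).** Let $K=K_\flat$ and suppose $\mu:\overline{\mathcal T}(A_l)\to\overline{\mathcal T}(A_{l+k})$ is a graph isomorphism. It maps the root to the root and the unique infinite path from the root to the unique infinite path from the root. So $\mu(A_i)=A_{i+k}$ for $i\ge l$, and out-degrees agree: $N(c)=N(c+k)$ for all $c\ge\max(l+1,3)$. Choose an odd prime $n\ge l+3$, an odd prime $p\nmid k$, and $m=p^{2\phi(k)}$ with Euler's function $\phi$, so $m\equiv1\bmod k$. Let $n'=nm$, $c=n+2$, $c'=n'+2$; these are odd. Then $k$ divides $c'-c=n(m-1)$, so $N(c)=N(c')$. But $n$ is squarefree and $p^2\mid n'$, so $2\in(K^*)^n\setminus(K^*)^{n'}$ by Step 5, and Step 4 gives $N(c)<N(c')$. This contradiction proves Theorem A. $\blacksquare$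

**Remark (undirected graphs).** The same holds for isomorphisms of undirected graphs. Every $A_c$ has at least two children: the commutative $A_{c+1}$ and a non-commutative one. For $c\ge2$ take $B_{c+1}(\rho_1)$, where $t_1x=x^{c+1}$ and $xt_1=0$. For $c=1$ take the contracted algebra of $\{x,t_1,\dots,t_r,z,0\}$ whose only non-zero products are $x^2=xt_1=z$; all triple products vanish, and modulo $z$ it is $A_1$. So the vertices of degree at least $2$ in $\mathcal T(A_l)$ are exactly the $A_i$, $i\ge l$. They form a ray with end point $A_l$, and an undirected isomorphism must also map $A_i$ to $A_{i+k}$.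

## 7. Frames and shapes: naming all vertices by data independent of $c$

We turn to Theorem C. The case $r=0$ is done, so let $r\ge1$ and $m=r+1$; until Section 11, $K$ is any field. The plan is the attempt of Section 6, now for all trees at once. We name all vertices of large class $c$ by elements of a finite set $\Sigma$ that does not depend on $c$ (this section). We write the isomorphism condition so that $c$ enters only through powers of a truncated polynomial (Section 8), and count semigroups (Section 9). Then we show that periodicity of the isomorphism condition implies the conjecture (Section 10), and verify it for the two kinds of fields (Sections 11 and 12). A subset of $\mathbb N$ is *eventually periodic* if it agrees with a periodic set from some point on.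

**Definition (frame, shape).** Let $c\ge6m$. A *$c$-frame* of an algebra $A$ is a tuple $(x,t_1,\dots,t_r)$ in $A$ such that, with $T=\langle t_i\rangle$, $Z=\langle x^j:j>c-m\rangle$, $W=\langle x^j:j>c-2m\rangle$ and $w_s=x^{c-2m+s}$ $(1\le s\le2m)$:

* (F1) $x,\dots,x^c,t_1,\dots,t_r$ is a basis and $x^{c+1}=0$;
* (F2) $A^m=\langle x^j:m\le j\le c\rangle$;
* (F3) $x^mt_i,\ t_ix^m\in Z$;
* (F4) $xt_i,\ t_ix,\ t_it_j\in T\oplus W$, and their coordinates with respect to $t_k,w_s$ are the images in $K$ of integers in $[-4,4]$.

The frame *has shape* $\sigma$ if its coordinates in (F4) are the images of the integer tuple $\sigma\in\Sigma$, where $\Sigma$ is the finite set of all integer tuples in $[-4,4]$ of the appropriate length.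

The set $\Sigma$ does not depend on $c$. In small characteristic a frame may have several shapes. We write $\sigma^L_{ik},\sigma^L_{i,s}$ for the coordinates of $xt_i$, $\sigma^R_{ik},\sigma^R_{i,s}$ for $t_ix$, and $\sigma^{ij}_k,\sigma^{ij}_{,s}$ for $t_it_j$.

*Example.* In $A_c$ the tuple $(x,t_1,\dots,t_r)$ is a frame of shape $0$. In $B_c(\rho_1)$ from Section 6 it is a frame whose shape has $\sigma^R_{1,2m}=\sigma^R_{2,2m}=\sigma^{11}_{,2m}=\sigma^{22}_{,2m}=1$ and all other entries $0$, because $w_{2m}=x^c$.

**Consequences of (F1)–(F3).** We record four facts that are used throughout.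

(a) $A^j=\langle x^j,\dots,x^c\rangle$ for $m\le j\le c$. This is (F2) for $j=m$. If it holds for $j$, then $A^{j+1}=AA^j$ is spanned by the $x\cdot x^h$ and $t_ix^h$ with $h\ge j$, and
$$t_ix^h=(t_ix^m)x^{h-m}\in\langle x^g:g\ge c-2m+1+h\rangle\subseteq\langle x^g:g\ge h+1\rangle .$$
So $A^{j+1}=\langle x^{j+1},\dots,x^c\rangle$; the same computation for $j=c$ gives $A^{c+1}=0$. So $A$ has class $c$ and coclass $r$, and $Z=A^{c-m+1}$, $W=A^{c-2m+1}$ are ideals.

(b) $x^jt_i=t_ix^j=0$ and $x^jW=Wx^j=0$ for $j\ge2m$, and $TW=WT=W^2=0$. Indeed $x^jt_i=x^{j-m}(x^mt_i)\in x^{j-m}Z=0$, as $j-m\ge m$, and similarly on the right. The exponents in $W$ are at least $c-2m+1$, so $x^jW=0$. As $c-2m+1\ge4m+1\ge2m$, $TW=WT=0$; and $2(c-2m+1)>c$ gives $W^2=0$.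

(c) For $v=\chi+\sum\xi_jx^j$ with $\chi\in T$ we have $vx^m\in Z$ if and only if $\xi_j=0$ for all $j\le c-2m$, because $\chi x^m\in Z$ and $x^{j+m}\in Z$ exactly for $j>c-2m$ (or $x^{j+m}=0$). Hence
$$I:=T\oplus W=\{v:vx^m\in Z\}=\{v:vA^m\subseteq A^{c-m+1}\}.$$
The last equality holds since $vx^j=(vx^m)x^{j-m}$ for $j\ge m$. From the last description $I$ is a two-sided ideal (as $AA^{c-m+1}\subseteq A^{c-m+1}$ and $AA^m\subseteq A^m$), and it is defined without reference to the frame. Moreover $A/I\cong XK[X]/(X^{c-2m+1})$ with $x\mapsto X$.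

(d) If $y=\eta(x)+\tau$ with $\eta(x)=\sum_{j\ge1}\eta_jx^j$ and $\tau\in T$, then $y^N=\eta(x)^N$ for $N\ge3m$. Write $\eta$ for $\eta(x)$. Every term of $y^m-\eta^m$ contains a factor $\tau\in I$, and both powers lie in $A^m$; so $y^m-\eta^m\in I\cap A^m=W$, say $y^m=\eta^m+\omega$. As $\omega$ is a combination of powers of $x$, it commutes with $\eta$; also $\omega^2=0$ and $\eta^{2m}\omega=0$ by (b). So $y^{3m}=\eta^{3m}+3\eta^{2m}\omega=\eta^{3m}$. If $y^N=\eta^N$ with $N\ge3m$, then $y^{N+1}=y\eta^N=\eta^{N+1}+\tau\eta^N=\eta^{N+1}$ by (b).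

**Lemma 4.** If $S$ is nilpotent of class $c\ge6m$ and coclass $r$, then $K_0[S]$ has a $c$-frame.

*Proof.* Since $c\ge r+2$, Lemma 1 (with some $i\le r+1=m$) gives $S=\{x,\dots,x^c,f_1,\dots,f_r,0\}$ and $S^j=\{x^j,\dots,x^c,0\}$ for $m\le j\le c$. So (F2) holds, $Z=K_0[S]^{c-m+1}$ is an ideal, and $f_ix^m,x^mf_i\in S^{m+1}$. If $f_ix^m=x^{m+e}$ with $1\le e\le c-2m$, put $e_i=e$; otherwise put $e_i=\infty$, and then $f_ix^m\in Z$. Let $t_i=f_i-x^{e_i}$. Then (F1) holds.

For (F3), first let $e_i<\infty$. Then $t_ix^m=0$. Also $(x^mf_i)x^m=x^m(f_ix^m)=x^{2m+e_i}\ne0$ with $x^mf_i\in S^{m+1}$ forces $x^mf_i=x^{m+e_i}$, so $x^mt_i=0$. Now let $e_i=\infty$, so $t_i=f_i$ and $f_ix^m\in Z$. If $x^mf_i=x^h$ with $h\le c-m$, then $0\ne x^{h+m}=x^m(f_ix^m)\in x^mZ=0$, a contradiction; so $x^mf_i\in Z$.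

For (F4), let $v\in\{xt_i,t_ix,t_it_j\}$. Then $vx^m\in Z$: indeed $xt_ix^m\in xZ$, $t_ix\,x^m=(t_ix^m)x\in Zx$ and $t_it_jx^m\in t_iZ$. So $v\in T\oplus W$ by (c). Moreover $v$ is a sum of at most four elements of $\pm S$ (for $t_it_j$ these are $f_if_j,-f_ix^{e_j},-x^{e_i}f_j,x^{e_i+e_j}$). Each summand is $0$, $\pm x^h$ or $\pm f_k=\pm(t_k+x^{e_k})$. As $e_k\le c-2m$ if finite, $x^{e_k}$ does not contribute to any $w_s$. So each summand contributes $0$ or $\pm1$ to each coordinate, and the coordinates of $v$ are images of integers in $[-4,4]$. $\square$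

The integer tuple obtained by adding up these contributions is called *the shape of $S$* (with respect to the chosen $x,f_1,\dots,f_r$). It is one of the shapes of the frame in Lemma 4.

**A shape determines the algebra.** If $A$ has a $c$-frame of shape $\sigma$, then $A$ is presented by generators $x,t_i$ and the relations (F4), with $w_s=x^{c-2m+s}$ and coefficients from $\sigma$, together with $x^{c+1}=0$. Indeed, in the presented algebra consider the span of $x,\dots,x^c,t_1,\dots,t_r$. It is closed under left multiplication by $x$ and by $t_i$: for $xt_i$, $t_ix$, $t_it_j$ by the relations, and for $t_ix^j=(t_ix)x^{j-1}$ by induction on $j$, as $t_ix$ is a combination of the $t_k$ and $w_s$. So it is the whole algebra, whose dimension is thus at most $c+r$; and it maps onto $A$, of dimension $c+r$. Hence $A$ is determined by $(\sigma,c)$ up to isomorphism. We write $A=A(\sigma,c)$ and call $(\sigma,c)$ *admissible* if such an $A$ exists.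

**Shift.** Let $(\sigma,c)$ be admissible and $c-1\ge6m$. By (a), $A(\sigma,c)^c=\langle x^c\rangle$, and the images of $x,t_i$ form a $(c-1)$-frame of $A(\sigma,c)/A(\sigma,c)^c$: (F1) and (F2) are clear, and for (F3), (F4) the images of $Z$ and $W$ lie in the corresponding spaces for $c-1$. Since $x^{c-2m+s}=x^{(c-1)-2m+(s+1)}$, this frame has a shape $\operatorname{sh}(\sigma)$ depending only on $\sigma$. The old coefficient of $w_s$ becomes the new coefficient of $w_{s+1}$ for $s\le2m-1$, the old coefficient of $w_{2m}$ is dropped, and the new coefficient of $w_1$ is $0$.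

## 8. The isomorphism condition

For $\sigma\in\Sigma$ let $V=\langle t_1,\dots,t_r,w_1,\dots,w_{2m}\rangle_K$ be a formal vector space. Let $\lambda_\sigma,\varrho_\sigma\in\operatorname{End}(V)$ be given on $t_i$ by $\sigma^L,\sigma^R$, and by $w_s\mapsto w_{s+1}$ ($w_{2m+1}=0$). Let the bilinear product $t_i\cdot t_j$ be given by $\sigma^{ij}$, all other products of basis vectors being $0$. For $\eta\in K^{2m}$ let $\hat\eta=\eta_1+\eta_2X+\dots+\eta_{2m}X^{2m-1}$ and
$$N_s=\sum_{u=0}^{2m-s}\big(\text{coefficient of }X^u\text{ in }\hat\eta^{\,c-2m+s}\big)\,w_{s+u}.$$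

**Definition (the condition).** $\operatorname{cond}(\sigma',\sigma,c)$ is the statement: there are $\eta\in K^{2m}$ with $\eta_1\ne0$, $\tau\in\langle t_i\rangle$, and $v_1,\dots,v_r\in V$ whose $t$-components form an invertible matrix, such that for all $i,j$
$$\begin{aligned}\sum_{h=1}^{2m}\eta_h\lambda_\sigma^h(v_i)+\tau\cdot v_i&=\sum_k\sigma'^L_{ik}v_k+\sum_s\sigma'^L_{i,s}N_s,\\ \sum_{h=1}^{2m}\eta_h\varrho_\sigma^h(v_i)+v_i\cdot\tau&=\sum_k\sigma'^R_{ik}v_k+\sum_s\sigma'^R_{i,s}N_s,\\ v_i\cdot v_j&=\sum_k\sigma'^{ij}_kv_k+\sum_s\sigma'^{ij}_{,s}N_s .\end{aligned}\tag{4}$$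

**Lemma 5.** For admissible $(\sigma,c),(\sigma',c)$: $A(\sigma',c)\cong A(\sigma,c)$ if and only if $\operatorname{cond}(\sigma',\sigma,c)$.

*Proof.* Identify $V$ with $I\subset A=A(\sigma,c)$. By (b), $\lambda_\sigma,\varrho_\sigma$ are left and right multiplication by $x$ on $I$, and $\cdot$ is the multiplication in $I$. Let $A'=A(\sigma',c)$, with $x',t'_i,w'_s,I',W'$.

**Step 1 (an isomorphism gives a solution of (4)).** Let $\varphi:A'\to A$ be an isomorphism, $y=\varphi(x')=\sum_{j=1}^c\eta_jx^j+\tau$ and $v_i=\varphi(t'_i)$. By (c), $\varphi(I')=I$. So $v_i\in I$, and $y$ generates $A/I\cong XK[X]/(X^{c-2m+1})$. As $y$ must be non-zero modulo the square of this algebra, $\eta_1\ne0$. As $W=A^{c-2m+1}$ and likewise for $W'$, $\varphi(W')=W$, so $\varphi$ induces $I'/W'\cong I/W$, and the $t$-components of the $v_i$ form an invertible matrix. By (d), as $c-2m+s\ge3m$,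
$$\varphi(w'_s)=y^{c-2m+s}=\eta(x)^{c-2m+s}=x^{c-2m+s}(\eta_1+\eta_2x+\cdots)^{c-2m+s}=N_s,$$
which involves only $\eta_1,\dots,\eta_{2m}$ since $x^{c+1}=0$. By (b), $yv_i$ and $v_iy$ involve only $\eta_j$ with $j\le2m$. Applying $\varphi$ to the relations (F4) of $A'$ gives (4).

**Step 2 (a solution of (4) gives an isomorphism).** Put $y=\sum_{j\le2m}\eta_jx^j+\tau$. By (d), $y^{c-2m+s}=N_s$ and $y^{c+1}=0$. So (4) says that $y,v_i$ satisfy the relations of the presentation of $A'$, and there is a homomorphism $\varphi:A'\to A$ with $x'\mapsto y$, $t'_i\mapsto v_i$. Suppose $\sum a_jx'^j+\sum b_it'_i\mapsto0$. Modulo $I$ we get $\sum a_j\eta(x)^j=0$ in $A/I$, so $a_j=0$ for $j\le c-2m$, as $\eta_1\ne0$. The remaining powers $y^j=\eta(x)^j$, $j>c-2m$, lie in $W$, so the $t$-component of $\sum b_iv_i$ vanishes and all $b_i=0$. Then $\sum_{j>c-2m}a_j\eta(x)^j=0$ gives all $a_j=0$. So $\varphi$ is injective, hence bijective by dimensions. $\square$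

**Definition (property (P)).** $(r,K)$ has property (P) if for all $\sigma,\sigma'\in\Sigma$ the set $\{c:\operatorname{cond}(\sigma',\sigma,c)\}$ is eventually periodic.

*Example.* For $K_\flat$ and $r\ge2$ property (P) fails: Section 10 derives the conjecture for $(r,K)$ from (P), and Theorem A says the conjecture fails there.

## 9. Counting semigroups of given shape

The labels count semigroups, so we need the number of isomorphism types of each shape as a function of $c$. We use Presburger arithmetic, the first-order theory of $\mathbb N$ with addition. Order is definable ($y\le z$ means $\exists w:\,y+w=z$), and so is multiplication by a fixed integer, but not general multiplication. For example, "$c$ is even" is $\exists y:\,c=y+y$. We recall two theorems. A *linear set* is $q+\mathbb Nb_1+\dots+\mathbb Nb_s$ with $q,b_i\in\mathbb N^d$, and a *semilinear* set is a finite union of linear sets.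

* Ginsburg and Spanier: Presburger definable subsets of $\mathbb N^d$ are semilinear.
* Eilenberg–Schützenberger and Ito: every semilinear subset of $\mathbb N^d$ is a finite *disjoint* union of linear sets $q+\mathbb Nb_1+\dots+\mathbb Nb_s$ with $b_1,\dots,b_s$ linearly independent.

A function is *eventually a quasi-polynomial with rational coefficients* if for some $k$ it agrees for large $c$ with a rational polynomial on each residue class mod $k$. For example, $\#\{y:2y\le c\}=\lfloor c/2\rfloor+1$ is $\frac c2+1$ or $\frac{c+1}2$ according to parity.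

**Step 1 (codes).** Let $c\ge6m$. Encode $0,x^j,f_i$ by the integers $0$, $j\in[1,c]$, $c+i$. A *code* is a vector $u\in[0,c+r]^{r^2+2r}$ listing the values of $xf_i,f_ix,f_if_j$. Let $\lambda$ be left multiplication by $x$: $\lambda(0)=0$, $\lambda(j)=j+1$ for $1\le j<c$, $\lambda(c)=0$, and $\lambda(c+i)$ given by $u$. Let $\varrho$ be the analogue on the right. Require $\lambda^r(c+i),\varrho^r(c+i)\le c$ for all $i$. Define $*$ by $0*z=z*0=0$; $j*j'=j+j'$ (or $0$ if $j+j'>c$); $j*(c+i)=\lambda^j(c+i)$; $(c+i)*j=\varrho^j(c+i)$; and $(c+i)*(c+i')$ given by $u$. For $j\le r$ the iterate is one of finitely many fixed compositions. For $j>r$ put $z=\lambda^r(c+i)\in[0,c]$; then $\lambda^j(c+i)$ equals $z+j-r$ if $z\ge1$ and $z+j-r\le c$, and $0$ otherwise; similarly for $\varrho$. So $z_1*z_2=z_3$ is expressible in Presburger arithmetic in $(c,u,z_1,z_2,z_3)$.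

**Step 2 (codes of semigroups).** Let $\Phi(c,u)$ say: the above requirements hold; $*$ is associative on $[0,c+r]$; every product of $m$ elements lies in $\{0\}\cup[m,c]$; and for $m\le j\le c$, $(c+i)*j$ and $j*(c+i)$ lie in $\{0\}\cup[j+1,c]$. As $m$ is fixed, this is a Presburger formula. If $\Phi(c,u)$ holds, we have a semigroup $S=S_u$ with $S^{m+s}\subseteq\{0\}\cup[m+s,c]$ for all $s\ge0$, by induction: multiplying $j\in[m+s,c]$ by a power of $x$ or by $c+i$ gives $0$ or something in $[j+1,c]$. Since $x^h\in S^h$, it follows that $S^j=\{x^j,\dots,x^c,0\}$ for $m\le j\le c$ and $S^{c+1}=\{0\}$. So $S_u$ is nilpotent of class $c$ and coclass $r$ with $L_j=\{x^j\}$ for $m\le j\le c$. Conversely, by Lemma 1 every nilpotent semigroup of class $c$ and coclass $r$ is isomorphic to some $S_u$ with $\Phi(c,u)$: note that $x^rf_i,f_ix^r\in S^m$ and $f_ix^j,x^jf_i\in S^{j+1}$.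

**Step 3 (one code per isomorphism type).** An isomorphism $S_u\to S_{u'}$ preserves the $L_j$, so it fixes $0$ and all $j\in[m,c]$. It is thus given by the images of the remaining $m-1+r$ elements. So "$S_u\cong S_{u'}$" is expressed by quantifying over $m-1+r$ numbers in $[0,c+r]$ and saying that the resulting map is bijective and multiplicative; this is a Presburger formula. Hence so is $\operatorname{Min}(c,u)$: "$\Phi(c,u)$ holds and $u$ is lexicographically least among the codes $u'$ with $\Phi(c,u')$ and $S_{u'}\cong S_u$".

**Step 4 (shapes).** "The shape of $S_u$ is $\sigma$" is also Presburger: $e_i$ is read off from $(c+i)*m$, and the coordinates in Lemma 4 are bounded integer combinations of truth values of statements $z=c+k$ or $z=c-2m+s$ about at most four elements $z$. Let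
$$g_\sigma(c)=\#\{u:\operatorname{Min}(c,u)\text{ and }S_u\text{ has shape }\sigma\}.$$

**Step 5 (each $g_\sigma$ is eventually a quasi-polynomial with rational coefficients).** By the two theorems, the set of $(c,u)$ counted by $g_\sigma$ is a finite disjoint union of sets $q+\mathbb Nb_1+\dots+\mathbb Nb_s$ with linearly independent $b_i$. Let $q^0,b_i^0$ denote first coordinates. If $b_i^0=0$, then $q+\mathbb Nb_i$ would contain infinitely many $u$ for one $c$, which is impossible; so all $b_i^0\ge1$. By linear independence each element is represented once, so $\sum_cg_\sigma(c)z^c$ is a finite sum of series $z^{q^0}/\prod_i(1-z^{b_i^0})$. If $s=0$, such a series is a monomial. If $s\ge1$, let $k$ be a common multiple of the $b_i^0$; multiplying numerator and denominator by suitable polynomials, write the series as $F(z)/(1-z^k)^s$ with $F=\sum_hF_hz^h\in\mathbb Z[z]$. As $(1-z^k)^{-s}=\sum_{j\ge0}\binom{j+s-1}{s-1}z^{kj}$, the coefficient of $z^c$ for $c\ge\deg F$ is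
$$\sum_{h\equiv c\ (k)}F_h\binom{(c-h)/k+s-1}{s-1},$$
a rational polynomial in $c$ on each residue class mod $k$. A common multiple of the moduli works for the sum.

In particular $\Sigma_c:=\{\sigma:g_\sigma(c)>0\}$ is eventually periodic in $c$, since a polynomial is either identically zero or non-zero at all large integers.

## 10. Property (P) implies the conjecture for $(r,K)$

**Step 1 (a shift on all vertices of large class).** Assume (P). Choose $c_*\ge6m+1$ and $k_*\ge1$ such that for $c\ge c_*$ all statements $\operatorname{cond}(\sigma',\sigma,c)$ are $k_*$-periodic in $c$, $\Sigma_c=\Sigma_{c+k_*}$, and each $g_\sigma$ is a polynomial on each residue class mod $k_*$. By Lemma 4 the vertices of class $c\ge c_*$ are the $A(\sigma,c)$, $\sigma\in\Sigma_c$: each vertex is $K_0[S_u]$ with $\operatorname{Min}(c,u)$, and the shape of $S_u$ belongs to $\Sigma_c$. By Lemma 5, $\sigma,\sigma'\in\Sigma_c$ give the same vertex if and only if $\operatorname{cond}(\sigma',\sigma,c)$. The label of the vertex given by an equivalence class $C\subseteq\Sigma_c$ is $\sum_{\sigma\in C}g_\sigma(c)$,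 as each isomorphism type has exactly one minimal code and that code has one shape.

For $c\ge c_*+1$ the vertex $A(\sigma,c)=K_0[S]$ has a parent, namely the contracted algebra of the quotient of $S$ by the ideal $\{x^c,0\}$. This parent is $A(\operatorname{sh}(\sigma),c-1)$. So for $\sigma'\in\Sigma_{c-1}$, $A(\sigma',c-1)$ is the parent if and only if $\operatorname{cond}(\sigma',\operatorname{sh}(\sigma),c-1)$. Hence $A(\sigma,c)\mapsto A(\sigma,c+k_*)$ is a well-defined graph isomorphism $\mu_0$ from the subgraph $\mathcal G_{\ge c_*}$ of vertices of class $\ge c_*$ onto $\mathcal G_{\ge c_*+k_*}$.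

**Step 2 (making the shift respect infinite paths).** The map $\mu_0$ might send one infinite path into another; a power of it repairs this. Let $\Omega$ be the set of infinite paths starting in class $c_*$. Parents are unique, so two paths in $\Omega$ that meet in class $c$ agree in all classes from $c_*$ to $c$. Hence finitely many distinct paths in $\Omega$ pass through distinct vertices of class $c$ for large $c$, and $|\Omega|\le|\Sigma|$. For $\omega\in\Omega$ the path $\mu_0(\omega)$ starts in class $c_*+k_*$ and extends uniquely upwards, through parents, to some $\pi(\omega)\in\Omega$. If $\pi(\omega)=\pi(\omega')$, then $\mu_0(\omega)=\mu_0(\omega')$ and $\omega=\omega'$; so $\pi$ is injective, hence a permutation of the finite set $\Omega$. Let $g$ be its order, $k=gk_*$ and $\mu=\mu_0^g$. As $\mu_0(\omega)$ is a tail of $\pi(\omega)$, $\mu(\omega)$ is a tail of $\pi^g(\omega)=\omega$. So $\mu$ maps the vertex of class $c$ on any $\omega\in\Omega$ to the vertex of class $c+k$ on $\omega$.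

**Step 3 (the given tree).** Given a maximal coclass tree with path $A_1\to A_2\to\cdots$, choose $l$ with $cl(A_l)\ge c_*$. The path $A_l\to A_{l+1}\to\cdots$ is a tail of some $\omega\in\Omega$. Then $\mu(A_l)=A_{l+k}$, and $\mu$ restricts to a graph isomorphism $\overline{\mathcal T}(A_l)\to\overline{\mathcal T}(A_{l+k})$, because all descendants of $A_l$ and of $A_{l+k}$ lie in the domain and in the image of $\mu$, respectively. For $B\in\mathcal T(A_l)$ of class $c$ with equivalence class $C$, the vertex $\mu^i(B)$ has class $c+ik$ and the same equivalence class $C$. So its label is $\sum_{\sigma\in C}g_\sigma(c+ik)$, a rational polynomial in $i$. So the tree is strongly virtually periodic. $\square$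

## 11. Finite fields

Let $|K|=q$. In (4), $c$ enters only through $\hat\eta^{\,c-2m+s}$ modulo $X^{2m}$ with $\eta_1\ne0$. This is a power of an element of the group $(K[X]/X^{2m})^*$, which has order $(q-1)q^{2m-1}$. So $\operatorname{cond}$ is periodic in $c$ with this period, (P) holds, and Theorem C for finite fields follows from Section 10. $\blacksquare$

## 12. Algebraically closed fields of characteristic $0$

**Step 1 (reduction to points $(a,a^c,c)$ on a constructible set).** Let $\hat\eta=\eta_1(1+g)$ with $g=\sum_{j=2}^{2m}(\eta_j/\eta_1)X^{j-1}$. For $N\ge0$,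
$$\hat\eta^N\equiv\eta_1^N\sum_{i<2m}\binom Nig^i\bmod X^{2m}.$$
In (4) we have $N=c-2m+s$. Put $a=\eta_1$, $b=a^c$, $n=c$. Then $\eta_1^N=ba^{s-2m}$, and $\binom{n-2m+s}i$ is a polynomial in $n$ over $\mathbb Q$. So $\operatorname{cond}$ says that a fixed finite system of polynomial equations and inequations over $\mathbb Q[a^{\pm1},b,n]$ in the other unknowns ($\eta_2,\dots,\eta_{2m}$, $\tau$, $v_i$) is solvable. By Chevalley's theorem (the image of a constructible set under a projection is constructible) there is a constructible $\mathcal W\subseteq\mathbb G_m^2\times\mathbb A^1$ over $\mathbb Q$ such that $\operatorname{cond}$ holds at $c$ if and only if $(a,a^c,c)\in\mathcal W$ for some $a\in K^*$. For fixed $c$ this is a first-order sentence. By completeness of the theory of algebraically closed fields of characteristic $0$ we may take $K=\overline{\mathbb Q}$. So (P) follows from the next lemma.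

**Lemma 6.** For constructible $\mathcal W\subseteq\mathbb G_m^2\times\mathbb A^1$ over $\mathbb Q$, the set $C(\mathcal W)=\{c\in\mathbb N:\exists a\in\overline{\mathbb Q}^*,\ (a,a^c,c)\in\mathcal W\}$ is eventually periodic.

*Recall of heights.* For $\alpha\in\overline{\mathbb Q}^*$ with primitive integral minimal polynomial $f=a_0\prod(X-\alpha_i)$, the Mahler measure is $M(f)=|a_0|\prod\max(1,|\alpha_i|)$, and the logarithmic Weil height is $h(\alpha)=\frac1{\deg f}\log M(f)$. For example $h(2)=\log2$, and roots of unity have height $0$. We use $h(\alpha^c)=c\,h(\alpha)$ for $c\in\mathbb N$; Northcott's theorem, that there are only finitely many algebraic numbers of bounded degree and bounded height; and Kronecker's theorem, that $h(\alpha)=0$ with $\alpha\ne0$ only for roots of unity. If $\alpha$ is a root of a non-zero integral polynomial $F$ of degree $\le d$ with coefficients bounded by $H$ in absolute value, then $h(\alpha)\le\log((d+1)H)$. Indeed $f$ divides $F$ in $\mathbb Z[X]$ by Gauss's lemma, the Mahler measure is multiplicative and at least $1$ on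 non-zero integral polynomials, and $M(F)$ is at most the sum of the absolute values of the coefficients of $F$.

*Proof of Lemma 6.* **Step 2 (curves).** The purpose of this step is to show that on a set $Y$ of dimension at most $1$ only roots of unity matter. We claim:

(H) *Let $Y\subseteq\mathbb G_m^2\times\mathbb A^1$ be closed over $\mathbb Q$ with $\dim Y\le1$. There are $N\ge1$ and a finite set $U_0$ of pairs of $N$-th roots of unity such that for all large $c$ and all $a\in\overline{\mathbb Q}^*$: $(a,a^c,c)\in Y$ if and only if $(a,a^c)\in U_0$.*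

Components of $Y$ not dominating $\mathbb A^1$ matter for finitely many $c$ only. On a component dominating $\mathbb A^1$ (which has dimension $1$) the coordinates $a$ and $b$ are algebraic over $\mathbb Q(n)$, so they satisfy equations $P(a,n)=0$, $Q(b,n)=0$ with non-zero integral polynomials $P,Q$ that stay non-zero when $n$ is specialized to a large integer $c$. The coefficients of $Q(\cdot,c)$ are bounded by a power of $c$ (for large $c$) and its degree is bounded. So if $(a,b,c)$ lies on the component and $c$ is large, $a$ has degree at most some constant $d_0$, and $h(b)\le C\log c$ for a constant $C$. By Northcott's and Kronecker's theorems there is $\varepsilon=\varepsilon(d_0)>0$ with $h(a)\ge\varepsilon$ unless $a$ is a root of unity. If $b=a^c$, then $c\,h(a)=h(b)\le C\log c$. So for $c$ large $a$ is a root of unity of bounded degree; there are finitely many such, so $a^N=1$ for a fixed $N$, and then $b^N=1$. We take one $N$ for all components. For each of the finitely many pairs $(\zeta,\zeta')$ of $N$-th roots of unity, $\{n:(\zeta,\zeta',n)\in Y\}$ is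 closed in $\mathbb A^1$, so it is finite or all of $\mathbb A^1$. Let $U_0$ be the set of pairs of the second kind. For large $c$, if $(a,a^c,c)\in Y$, then $(a,a^c)$ is a pair of $N$-th roots of unity whose set contains $c$, so it is not of the first kind. Conversely, pairs in $U_0$ give points of $Y$ for every $c$. This proves (H).

**Step 3 (reduction to $V\setminus Y$).** $\mathcal W$ is a finite union of sets $V\setminus Y$ with $V$ closed and irreducible over $\mathbb Q$ and $Y\subsetneq V$ closed over $\mathbb Q$. As $C(\cdot)$ commutes with unions, let $\mathcal W=V\setminus Y$. If $V$ does not dominate $\mathbb A^1$, then $C(\mathcal W)$ is finite. So let $V$ dominate $\mathbb A^1$; below, $c$ is large.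

**Step 4 ($\dim V=1$).** $Y$ is finite, so it matters for finitely many $c$. By (H) for $V$: $c\in C(\mathcal W)$ if and only if $\zeta^c=\zeta'$ for some $(\zeta,\zeta')\in U_0$. This is periodic mod $N$.

**Step 5 ($\dim V=3$).** $V$ is the whole space and $Y\subseteq\{h=0\}$ with $0\ne h\in\mathbb Q[a,b,n]$. For $c$ large, $h(a,b,c)\ne0$ as a polynomial in $a,b$. If moreover $c>\deg_ah$, the monomials $a^ib^j$ of $h(a,b,c)$ go to distinct monomials $a^{i+cj}$, so $h(a,a^c,c)$ is a non-zero polynomial in $a$. So some $a\ne0$ is not a root of it, and $c\in C(\mathcal W)$.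

**Step 6 ($\dim V=2$).** Here $V=\{h=0\}$ with $h\in\mathbb Q[a,b,n]$ irreducible, not associate to $a$ or $b$, and $h\notin\mathbb Q[n]$, as $V$ dominates $\mathbb A^1$. Now $\dim Y\le1$; take $N,U_0$ from (H) for $Y$. So for $c$ large, $c\in C(\mathcal W)$ if and only if there is $a\ne0$ with $h(a,a^c,c)=0$ and $(a,a^c)\notin U_0$.

(i) *$h$ involves $b$.* Write $h=\sum_{j=0}^dh_j(a,n)b^j$ with $d\ge1$ and $h_d\ne0\ne h_0$ (as $h$ is irreducible and not associate to $b$). For $c$ large, $h_d(a,c)\ne0\ne h_0(a,c)$ and $c>\deg_ah$. So $H_c(a)=h(a,a^c,c)$ has degree at least $cd$, order at $0$ at most $\deg_ah$, and at most $M=(d+1)(\deg_ah+1)$ terms. A non-zero polynomial with at most $M$ terms has, in characteristic $0$, no non-zero root of multiplicity $\ge M$. Indeed, let $F=\sum_{k=1}^{M'}F_ka^{n_k}$ with $M'\le M$, all $F_k\ne0$ and distinct $n_k$, and let $\alpha\ne0$ be a root of multiplicity $\ge M$. Applying $(a\frac{d}{da})^i$ for $0\le i<M'$ gives $\sum_kn_k^iF_k\alpha^{n_k}=0$, and the Vandermonde determinant of the $n_k$ is non-zero, so all $F_k\alpha^{n_k}=0$,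 a contradiction. Hence $H_c$ has at least $(cd-\deg_ah)/M$ distinct non-zero roots. For large $c$ this exceeds $|U_0|$. As distinct $a$ give distinct pairs $(a,a^c)$, some root $a\ne0$ has $(a,a^c)\notin U_0$. Thus $c\in C(\mathcal W)$ for all large $c$.

(ii) *$h=h(a,n)$.* Then $\deg_ah\ge1$ and $h(0,n)\ne0$, as $h\notin\mathbb Q[n]$ and $h$ is not associate to $a$. So for $c$ large $h(\cdot,c)$ has roots, all non-zero, and $c\in C(\mathcal W)$ if and only if some root $a$ has $(a,a^c)\notin U_0$. Suppose $h(\zeta,n)\equiv0$ for some $N$-th root of unity $\zeta$. Write $h=\sum_jk_j(a)n^j$; then all $k_j(\zeta)=0$, so the minimal polynomial of $\zeta$ over $\mathbb Q$ divides every $k_j$, hence divides $h$. By irreducibility $h$ is, up to a constant, this minimal polynomial. The roots are then fixed $N$-th roots of unity, and the condition is periodic mod $N$. Otherwise $h(\zeta,n)$ is a non-zero polynomial in $n$ for each of the finitely many $N$-th roots of unity $\zeta$; for $c$ large no root of $h(\cdot,c)$ is an $N$-th root of unity, so $c\in C(\mathcal W)$.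

In every case $C(\mathcal W)$ is eventually periodic. $\square$

So (P) holds for every $r\ge1$ if $K$ is algebraically closed of characteristic $0$, and Section 10 gives the conjecture for these $(r,K)$. With Section 11, and Section 3 for $r=0$, this proves Theorem C. $\blacksquare$
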